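# Deciding whether a shuffle-finite series is reversible

## 1. Vector fields that run forward in $x$ and backward in $y$

Let $\Sigma$ be a finite alphabet. Let $U=\mathbb Q\langle\Sigma\rangle$ be the free associative algebra: its basis is the set $\Sigma^*$ of words, and its product is concatenation. Put $[u,v]=uv-vu$, and let $L\subset U$ be the Lie subalgebra generated by the letters, that is, the smallest subspace that contains $\Sigma$ and is closed under $[\cdot,\cdot]$. Let $\sigma:U\to U$ be the linear map that reverses words. It satisfies $\sigma(uv)=\sigma(v)\sigma(u)$, so for $\ell,\ell'\in L$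
$$\sigma[\ell,\ell']=\sigma(\ell')\sigma(\ell)-\sigma(\ell)\sigma(\ell')=-[\sigma\ell,\sigma\ell'] .$$
Since $\sigma(a)=a$ for letters, it follows that $\sigma(L)=L$. For example $\sigma[a,b]=ba-ab=-[a,b]$.

A *system* over $\Sigma$ consists of variables $x=(x_1,\dots,x_k)$, a tuple $p_a\in\mathbb Q[x]^k$ for each letter $a$, and a point $x_0\in\mathbb Q^k$. The tuple $p_a$ gives a vector field, that is, a derivation $L_{p_a}h=\sum_i p_{a,i}\,\partial h/\partial x_i$. Take a second system over the same alphabet, with variables $y=(y_1,\dots,y_m)$, tuples $r_a\in\mathbb Q[y]^m$ and a point $y_0\in\mathbb Q^m$. Put $R=\mathbb Q[x,y]$, and let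
$$\alpha,\beta:U\to\operatorname{End}(R),\qquad \alpha(a)=L_{p_a},\quad \beta(a)=L_{r_a},$$
be the algebra morphisms with these values on letters. Here $L_{p_a}$ acts on the $x$-variables and kills $y$, and $L_{r_a}$ acts on the $y$-variables and kills $x$. Thus $\alpha(a_1\cdots a_n)=L_{p_{a_1}}\circ\cdots\circ L_{p_{a_n}}$, and the last letter acts first.

Three facts will be used constantly. A commutator of derivations is a derivation, so $\alpha(\ell)$ and $\beta(\ell)$ are derivations for $\ell\in L$. A derivation of $R$ over $\mathbb Q$ is determined by its values on the variables; hence $\alpha(\ell)=\sum_i(\alpha(\ell)x_i)\,\partial/\partial x_i$ with $\alpha(\ell)x_i\in\mathbb Q[x]$, and similarly for $\beta(\ell)$ in $y$. Finally, every $\alpha(u)$ commutes with every $\beta(v)$: it is enough to check letters, and there $[L_{p_a},L_{r_b}]$ is a derivation that kills every $x_i$ and every $y_j$.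

**Definition (the paired field).** For $\ell\in L$ put
$$E_\ell=\alpha(\ell)+\beta(\sigma\ell),$$
and for a letter $a$ put $F_a=\alpha(a)-\beta(a)$. These are derivations of $R$, and $E_\ell$ is linear in $\ell$.

**Lemma 1.** For $a\in\Sigma$ and $\ell\in L$,
$$[F_a,E_\ell]=E_{[a,\ell]}. \tag{1}$$

**Proof.** The mixed commutators vanish. The $x$-part is $[\alpha(a),\alpha(\ell)]=\alpha([a,\ell])$. The $y$-part is $-[\beta(a),\beta(\sigma\ell)]=\beta(-[a,\sigma\ell])$, and $-[a,\sigma\ell]=-[\sigma a,\sigma\ell]=\sigma[a,\ell]$. $\square$

**Example A (affine line).** Let $k=m=1$, $p_a=\partial_x$, $p_b=x\,\partial_x$, and the same fields in $y$. Then $E_a=\partial_x+\partial_y$ and $E_b=x\partial_x+y\partial_y$. Since $\alpha([a,b])=[\partial_x,x\partial_x]=\partial_x$ and $\sigma[a,b]=-[a,b]$, we get $E_{[a,b]}=\partial_x-\partial_y$. Indeed $[F_a,E_b]=[\partial_x-\partial_y,\;x\partial_x+y\partial_y]=\partial_x-\partial_y$. The sign in $F_a$ matters: $[E_a,E_b]=\partial_x+\partial_y\ne E_{[a,b]}$, so $\ell\mapsto E_\ell$ is not a morphism of Lie algebras.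

What is this for? A polynomial system with an output polynomial produces a number for each word. We want an algorithm that decides whether these numbers are unchanged when every word is read backward. The field $E_\ell$ lets a Lie element $\ell$ act on one copy of the system while its reversal acts on another. Identity (1) says that one derivation $F_a$ carries $E_\ell$ to $E_{[a,\ell]}$, so both copies are extended by the same letter at the same time. That will make a Noetherian stabilization argument possible.

## 2. Shuffle-finite series and reversal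

A *series* is a map $f:\Sigma^*\to\mathbb R$. Its reversal is $f^R(a_1\cdots a_n)=f(a_n\cdots a_1)$, and $f$ is *reversible* if $f=f^R$.

**Definition.** The series $f$ is *shuffle-finite* if there are $k\ge1$, tuples $p_a\in\mathbb Q[x_1,\dots,x_k]^k$ for $a\in\Sigma$, a polynomial $q\in\mathbb Q[x_1,\dots,x_k]$ and a point $x_0\in\mathbb Q^k$ with
$$f(a_1\cdots a_n)=\big(L_{p_{a_1}}L_{p_{a_2}}\cdots L_{p_{a_n}}q\big)(x_0)\qquad\text{for all words.}$$

These are exactly the generating series of polynomial control systems with affine input dependence. The data $(\Sigma,k,(p_a)_{a\in\Sigma},q,x_0)$ is a finite description of $f$. A shuffle-finite $f$ has rational values; we extend it (and every rational-valued series) linearly to $U$, so that $f(u)=(\alpha(u)q)(x_0)$.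

**Example A, continued.** Take $q=x$ and $x_0=0$. Since $\alpha(a)x=1$ and $\alpha(b)x=x$, and every derivation kills $1$, we get $f(ab^n)=1$ for $n\ge0$ and $f=0$ on all other words. So $f(ab)=1$ and $f(ba)=0$: not reversible.

**Example B (Heisenberg).** Let $k=3$, $x_0=0$, $p_a=\partial_1-x_2\partial_3$, $p_b=\partial_2+x_1\partial_3$. With $q=x_3$ we have $L_ax_3=-x_2$ and $L_bx_3=x_1$, so the series is $g$ with $g(ab)=1$, $g(ba)=-1$, and $g=0$ elsewhere. Thus $g^R=-g$. With $q=x_3^2$ we get a series whose description we can make explicit through the shuffle product.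

**Definition.** For a word $w=a_1\cdots a_n$ and $I=\{i_1<\dots<i_r\}\subseteq[n]$ write $w_I=a_{i_1}\cdots a_{i_r}$. The *shuffle product* of two series is
$$(g\sqcup\!\sqcup h)(w)=\sum_{I\subseteq[n]}g(w_I)\,h(w_{[n]\setminus I}).$$

For instance, if $g$ is $1$ on the word $a$ and $h$ is $1$ on the word $b$, and both vanish elsewhere, then $g\sqcup\!\sqcup h$ is $1$ on $ab$ and on $ba$, and $0$ elsewhere.

Output polynomials multiply to shuffles: applying $n$ derivations to a product $q_1q_2$, the Leibniz rule distributes them over the two factors, keeping their order, so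
$$\alpha(w)(q_1q_2)=\sum_{I\subseteq[n]}\big(\alpha(w_I)q_1\big)\big(\alpha(w_{[n]\setminus I})q_2\big).\tag{2}$$
Hence in Example B the output $x_3^2$ gives $f=g\sqcup\!\sqcup g$. For example $f(aabb)=4$, from the four index sets $\{1,3\},\{1,4\},\{2,3\},\{2,4\}$. Also $(g\sqcup\!\sqcup h)^R=g^R\sqcup\!\sqcup h^R$, because a pair of complementary subsequences of $w^R$ is a pair of complementary subsequences of $w$, each reversed. So $f^R=(-g)\sqcup\!\sqcup(-g)=f$: this series is reversible, although the vector fields do not commute.

Two cases need no algorithm. If $\Sigma$ has one letter, every word is its own reversal. If the fields $L_{p_a}$ commute pairwise, $f(w)$ depends only on the number of occurrences of each letter, so $f$ is reversible. The case of an empty alphabet is trivial too, and from now on $\Sigma\neq\emptyset$.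

**Theorem 1.** There is an algorithm which, given a finite description $(\Sigma,k,(p_a)_{a\in\Sigma},q,x_0)$ of a shuffle-finite series $f$ over an arbitrary finite alphabet $\Sigma$, decides whether $f$ is reversible.

The problem comes from Lorenzo Clemente, "Algorithmic analysis of systems with affine input and polynomial state", arXiv:2503.22558 (2025). Reading words in the opposite order in the definition changes nothing, since a series is reversible iff its reversal is.

We use two textbook facts. First, Hilbert's basis theorem: in a polynomial ring over $\mathbb Q$ in finitely many variables, and in a free module of finite rank over it, every ascending chain of ideals (respectively submodules) becomes stationary. Second, membership in a finitely generated ideal of such a ring, or submodule of such a module, is decidable by Gröbner bases; see Becker–Weispfenning, *Gröbner Bases*, or Cox–Little–O'Shea, *Using Algebraic Geometry*, Ch. 5.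

## 3. The isotropy space of a base point

Define the linear map
$$V:L\to\mathbb Q^k,\qquad V(\ell)=\big((\alpha(\ell)x_i)(x_0)\big)_{i=1,\dots,k},\qquad \mathfrak h=\ker V .$$
So $V(\ell)$ is the value at $x_0$ of the vector field of $\ell$, and $\mathfrak h$ collects the Lie elements whose field vanishes at $x_0$. The codimension of $\mathfrak h$ in $L$ is $\dim V(L)\le k$, while $L$ itself is infinite-dimensional as soon as $|\Sigma|\ge2$.

**Lemma 2.** If $\ell\in\mathfrak h$ and $t\in R$, then $(\alpha(\ell)t)(x_0,y)=0$. Consequently, if $f$ is the series of an output $q$ on the $x$-system, $f(\ell u)=0$ for all $\ell\in\mathfrak h$, $u\in U$.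

**Proof.** We have $(\alpha(\ell)t)(x_0,y)=\sum_i(\alpha(\ell)x_i)(x_0)\,\frac{\partial t}{\partial x_i}(x_0,y)$, and all coefficients are $0$. For the second statement, $f(\ell u)=\big(\alpha(\ell)(\alpha(u)q)\big)(x_0)$. $\square$

In Example A at $x_0=0$ we have $V(a)=1$, $V(b)=0$, $V([a,b])=1$, so $b\in\mathfrak h$ and $a-[a,b]\in\mathfrak h$. This agrees with the series: $f(bu)=0$ for every word $u$, and $f(au)-f(abu)+f(bau)$ equals $1-1+0$ if $u=b^n$ and $0$ otherwise. At $x_0=1$ the space is different: $V(b)=1$ and $a-b\in\mathfrak h$.

## 4. Ideal chains, and two ways in which reversal defeats them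

**Zeroness without reversal.** Whether a shuffle-finite series $f$ is zero can be decided as follows. Let $I_n$ be the ideal of $\mathbb Q[x]$ generated by the $\alpha(w)q$ with $|w|\le n$. Since $\alpha(aw)q=\alpha(a)\alpha(w)q$, the product rule gives $\alpha(a)I_n\subseteq I_{n+1}$. Once $I_{n+1}=I_n$, the ideal $I_n$ is closed under all $\alpha(a)$, hence contains every $\alpha(w)q$, and $f=0$ iff $(\alpha(w)q)(x_0)=0$ for $|w|\le n$. The essential point is that a new letter on the left acts *last*, as a derivation applied to elements already in the ideal.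

So the first plan is to run this test on $f-f^R$. It needs $f-f^R$ to be shuffle-finite, and this can fail.

**Proposition 1.** Let $f(a^nb)=n!$ for $n\ge0$ and $f=0$ on all other words over $\{a,b\}$. Then $f$ is shuffle-finite and $f^R$ is not.

**Proof.** *The series $f$ is shuffle-finite.* Take variables $(x,z)$, $p_a=x^2\partial_x$, $p_b=x\,\partial_z$, $q=z$, initial point $(1,0)$. Then $L_az=0$, $L_bz=x$, $L_a^nx=n!\,x^{n+1}$ by induction, and $L_b$ kills every polynomial in $x$. The empty word gives $z=0$ at $(1,0)$. A nonempty word gives $0$ unless its last letter is $b$ and there is no other $b$, and $a^nb$ gives $n!$.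

*The series $f^R$ is not.* Suppose it were, with $k'$ variables. Section 3 applied to that system gives $V':L\to\mathbb Q^{k'}$ with kernel $\mathfrak h'$, and $f^R(\ell u)=0$ for $\ell\in\mathfrak h'$, $u\in U$. Write $\mathrm{ad}_a v=[a,v]$. The $k'+1$ vectors $V'(\mathrm{ad}_a^nb)$, $0\le n\le k'$, are linearly dependent, so there are rationals $c_n$, not all $0$, with $\ell=\sum_{n=0}^{k'}c_n\,\mathrm{ad}_a^nb\in\mathfrak h'$. Left and right multiplication by $a$ commute, so $\mathrm{ad}_a^nb=\sum_i\binom ni(-1)^ia^{n-i}ba^i$. Now $f^R$ is supported on the words $ba^j$, with $f^R(ba^j)=j!$, so only the terms with $i=n$ contribute: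
$$0=f^R(\ell a^m)=\sum_nc_n(-1)^n(n+m)!\qquad\text{for all }m\ge0.$$
Divide by $m!$. The polynomial $\sum_nc_n(-1)^n(m+1)(m+2)\cdots(m+n)$ in $m$ vanishes for all integers $m\ge0$, so it is zero. Its summands have distinct degrees $n$, so all $c_n=0$, a contradiction. $\square$

(If $f-f^R$ were shuffle-finite here, so would be $f^R=f-(f-f^R)$, because the direct product of two systems with the difference of the outputs realizes the difference of the series. So the first plan fails for this very $f$.)

**The second plan** keeps the two copies and looks at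
$$f(w)-f(w^R)=\big(\alpha(w)q(x)-\beta(\sigma w)q(y)\big)(x_0,x_0),$$
where the $y$-system is a copy of the $x$-system, and takes the ideals $I_n$ of $R$ generated by the polynomials $\alpha(w)q(x)-\beta(\sigma w)q(y)$ with $|w|\le n$. In Example A with $q=x$ these polynomials are $x-y$ for the empty word, $1-1=0$ for $a$, and $x-y$ for $b$. So $I_1=I_0=(x-y)$, and this ideal vanishes at $(0,0)$. But for $ab$ we get
$$\alpha(ab)x-\beta(ba)y=\partial_x(x)-y\,\partial_y(1)=1 ,$$
so $I_2=(1)$. The chain pauses and then jumps, and a test that stops at the pause gives the wrong answer. The reason is that prepending $a$ to $w$ applies $\alpha(a)$ last in the $x$-copy, but $\beta(a)$ *first* in the $y$-copy, since $\beta(\sigma(aw))=\beta(\sigma w)\beta(a)$. An operator that acts first changes the starting polynomial, and memberships already found say nothing about the new one.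

Lemma 2 points to a way out. If we prepend not a letter but an element of $\mathfrak h$, what acts last on the $x$-side is invisible at $x_0$. Only the action on the $y$-side remains, and it hits the starting polynomial. What is not in $\mathfrak h$ is finite-dimensional and can be arranged to enter only through powers $w^n$ of a single Lie element, for which first and last make no difference. To carry this out we have to allow arbitrary starting polynomials in $R$, not only $q(x)-q(y)$.

## 5. Two-sided series

**Definition.** Given two systems as in Section 1 and $s\in R$, put for $w=a_1\cdots a_n$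
$$S_s(w)=\sum_{I\subseteq[n]}\big(\alpha(w_I)\,\beta((w_{[n]\setminus I})^R)\,s\big)(x_0,y_0).$$

If $s=\sum_iq_i(x)g_i(y)$, then $S_s=\sum_if_i\sqcup\!\sqcup G_i^R$, where $f_i$ and $G_i$ are the shuffle-finite series of $q_i$ and $g_i$: the summand for $I$ is $\sum_if_i(w_I)\,G_i((w_{[n]\setminus I})^R)$. For example, $s=x_1y_1$ gives one shuffle product of a series with a reversed series.

**Theorem 2.** Given two systems and $s\in R$ as above, it is decidable whether $S_s=0$. Consequently zeroness is decidable for all elements of the shuffle algebra generated by the shuffle-finite series and their reversals.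

**Theorem 2 implies Theorem 1.** Let both systems be the given one: $m=k$, $r_a(y)=p_a(y)$, $y_0=x_0$, and $s=q(x)-q(y)$. Since $\beta(v)$ kills $q(x)$ unless $v$ is empty, and $\alpha(v)$ kills $q(y)$ unless $v$ is empty, only $I=[n]$ contributes for $q(x)$ and only $I=\emptyset$ for $q(y)$. So $S_s(w)=f(w)-f(w^R)$, and $f$ is reversible iff $S_s=0$.

**The second sentence of Theorem 2 follows from the first.** An element of the generated algebra is a finite rational combination of shuffle products of shuffle-finite series and reversals of such series. (The unit of the shuffle product is the series that is $1$ on the empty word and $0$ elsewhere, with output $1$.) Given finitely many systems, form their direct product: collect all variables, let each letter act by the sum of its fields, and collect the base points. On it, by (2), the product of output polynomials of the factors realizes the shuffle product of their series. Since $(g\sqcup\!\sqcup g')^R=g^R\sqcup\!\sqcup g'^R$, the reversed factors in a product combine to the reversal of one shuffle-finite series. So the element is effectively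 written $\sum_if_i\sqcup\!\sqcup G_i^R$, with all $f_i$ on one product system and all $G_i$ on another. This is $S_s$ with $s=\sum_iq_i(x)g_i(y)$.

By Proposition 1, this algebra strictly contains the shuffle-finite series.

It remains to prove the first sentence of Theorem 2, which is the work of Sections 6 to 8.

## 6. Splitting the free algebra along $\mathfrak h$

**Step 1: write $S_s$ with a coproduct.** The purpose is to evaluate $S_s$ on products of Lie elements instead of words. Let $\Delta:U\to U\otimes U$ be the algebra morphism with $\Delta a=a\otimes1+1\otimes a$. Expanding $\prod_i(a_i\otimes1+1\otimes a_i)$ gives $\Delta w=\sum_Iw_I\otimes w_{[n]\setminus I}$; for instance $\Delta(ab)=ab\otimes1+a\otimes b+b\otimes a+1\otimes ab$. For $\ell\in L$ we have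
$$\Delta\ell=\ell\otimes1+1\otimes\ell, \tag{3}$$
since this holds for letters, and the elements satisfying it form a Lie subalgebra: $[\ell\otimes1+1\otimes\ell,\ \ell'\otimes1+1\otimes\ell']=[\ell,\ell']\otimes1+1\otimes[\ell,\ell']$. Write $\Delta u=\sum u_{(1)}\otimes u_{(2)}$ for a decomposition of $\Delta u$ as a finite sum of tensors, and let $\operatorname{ev}$ be evaluation at $(x_0,y_0)$. Extending $S_s$ linearly to $U$,
$$S_s(u)=\operatorname{ev}\big(A(u)s\big),\qquad A(u)=\sum\alpha(u_{(1)})\,\beta(\sigma(u_{(2)})). \tag{4}$$

**Step 2: prepend an element of $\mathfrak h$.** The purpose is to trade such a factor for a change of the starting polynomial.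

**Lemma 3.** For $\ell\in\mathfrak h$, $u\in U$, $s\in R$: $\;S_s(\ell u)=S_{\beta(\sigma\ell)s}(u)$.

**Proof.** By (3), $\Delta(\ell u)=(\ell\otimes1+1\otimes\ell)\Delta u=\sum\ell u_{(1)}\otimes u_{(2)}+\sum u_{(1)}\otimes\ell u_{(2)}$, and $\sigma(\ell u_{(2)})=\sigma(u_{(2)})\sigma(\ell)$. Hence
$$A(\ell u)=\alpha(\ell)A(u)+A(u)\,\beta(\sigma\ell).$$
Apply this to $s$ and evaluate. The first summand is $\operatorname{ev}\big(\alpha(\ell)(A(u)s)\big)=0$ by Lemma 2. The second is $S_{\beta(\sigma\ell)s}(u)$. $\square$

**Step 3: powers of one Lie element.** The purpose is to find the elements of $U$ on which $S_s$ is computed by iterating a single derivation.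

**Lemma 4.** For $\ell\in L$ and $n\ge0$: $\;S_s(\ell^n)=\operatorname{ev}(E_\ell^{\,n}s)$.

**Proof.** The two summands of (3) commute, so $\Delta(\ell^n)=\sum_i\binom ni\ell^i\otimes\ell^{n-i}$. Also $\sigma(\ell^j)=\sigma(\ell)^j$. So $A(\ell^n)=\sum_i\binom ni\alpha(\ell)^i\beta(\sigma\ell)^{n-i}=(\alpha(\ell)+\beta(\sigma\ell))^n$, because $\alpha(\ell)$ and $\beta(\sigma\ell)$ commute. $\square$

**Step 4: these two kinds of elements suffice.** Fix a subspace $W\subset L$ with $L=\mathfrak h\oplus W$; it has dimension $d=\dim V(L)\le k$.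

**Lemma 5.** $U$ is spanned by the elements $\eta_1\cdots\eta_r\,w^n$ with $r,n\ge0$, $\eta_i\in\mathfrak h$, $w\in W$.

**Proof.** Let $U_n$ be the span of all products of at most $n$ elements of $L$, with $U_0=\mathbb Q$ and $U_{-1}=0$, and let $S_n=\operatorname{span}\{w^i:w\in W,\ 0\le i\le n\}$. We claim
$$U_n\subseteq\mathfrak hU_{n-1}+S_n\qquad(n\ge0). \tag{5}$$
Given (5), iterate: $U_n\subseteq\mathfrak h(\mathfrak hU_{n-2}+S_{n-1})+S_n\subseteq\cdots$, so $U_n$ is contained in the span of the elements in the lemma, and $U=\bigcup_nU_n$ since letters lie in $L$.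

We prove (5) by induction on $n$. For $n=0$ it says $\mathbb Q\subseteq S_0$. Let $n\ge1$. By induction $U_{n-1}\subseteq\mathfrak hU_{n-2}+S_{n-1}\subseteq\mathfrak hU_{n-1}+S_n$, so we may work modulo $U_{n-1}$. By multilinearity it is enough to treat $m_1\cdots m_n$ with each $m_i$ in $\mathfrak h$ or in $W$. Modulo $U_{n-1}$ the factors may be permuted, because $mm'=m'm+[m,m']$ and $[m,m']\in L$ counts as one factor.

If some $m_i\in\mathfrak h$, move it to the front: the product lies in $\mathfrak hU_{n-1}+U_{n-1}$.

If all $m_i\in W$, the product is congruent modulo $U_{n-1}$ to its average over all orders, and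
$$\frac1{n!}\sum_\pi m_{\pi(1)}\cdots m_{\pi(n)}=\frac1{n!}\sum_{\emptyset\ne T\subseteq[n]}(-1)^{n-|T|}\Big(\sum_{i\in T}m_i\Big)^n\in S_n .$$
To see the equality, expand the powers on the right. The monomial $m_{\varphi(1)}\cdots m_{\varphi(n)}$ for a map $\varphi:[n]\to[n]$ receives the coefficient $\sum_{T\supseteq\operatorname{im}\varphi}(-1)^{n-|T|}$, which is $1$ if $\varphi$ is onto and $0$ otherwise. The sum lies in $S_n$ because each $\sum_{i\in T}m_i$ lies in the subspace $W$. $\square$

For $n=2$ and $w,w'\in W$ this reads $ww'=\tfrac12\big((w+w')^2-w^2-w'^2\big)+\tfrac12[w,w']$, and $[w,w']\in L=\mathfrak h\oplus W$.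

**Step 5: turn $S_s=0$ into an inclusion of ideals.** The purpose is to reach objects to which Hilbert's basis theorem applies.

**Proposition 2.** Let $J\subseteq R$ be the smallest ideal that contains $s$ and is closed under all derivations $\beta(\sigma\eta)$, $\eta\in\mathfrak h$. Let
$$Z_W=\{t\in R:\ \operatorname{ev}(E_w^{\,n}t)=0\ \text{ for all }w\in W,\ n\ge0\}.$$
Then $Z_W$ is an ideal, and $S_s=0$ if and only if $J\subseteq Z_W$.

**Proof.** $Z_W$ is a subspace. Since $E_w$ is a derivation, $E_w^n(gt)=\sum_i\binom niE_w^{n-i}(g)\,E_w^i(t)$, and if $t\in Z_W$ every term vanishes at $(x_0,y_0)$. So $Z_W$ is an ideal.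

Let $G$ be the set of all $\beta(\sigma\eta_r)\cdots\beta(\sigma\eta_1)s$ with $r\ge0$ and $\eta_i\in\mathfrak h$. Any ideal that contains $s$ and is closed under the $\beta(\sigma\eta)$ contains $G$. Conversely the ideal $(G)$ is closed under each $\delta=\beta(\sigma\eta)$, since $\delta(gt)=\delta(g)t+g\,\delta(t)$ and $\delta t\in G$ for $t\in G$. So $J=(G)$, and because $Z_W$ is an ideal, $J\subseteq Z_W$ iff $G\subseteq Z_W$. Applying Lemma 3 to $\eta_1$, then $\eta_2$, and so on, and then Lemma 4,
$$S_s(\eta_1\cdots\eta_r\,w^n)=S_{\beta(\sigma\eta_r)\cdots\beta(\sigma\eta_1)s}(w^n)=\operatorname{ev}\big(E_w^n\,\beta(\sigma\eta_r)\cdots\beta(\sigma\eta_1)s\big).$$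
By Lemma 5, $S_s=0$ iff all these numbers vanish, that is, iff $G\subseteq Z_W$. $\square$

The order difficulty is gone: the factors from $\mathfrak h$ act first, one after another, and the powers of $w$ act last. But $\mathfrak h$ is infinite-dimensional in general, so we still need a finite handle on $J$ and $W$, and a test for membership in $Z_W$.

## 7. Finitely many brackets: computing $W$ and $J$

**Step 6: a spanning set of $L$ built one letter at a time.** For nonempty words define the right-normed brackets $b_a=a$ and $b_{aw}=[a,b_w]$; for instance $b_{aab}=[a,[a,b]]$.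

**Lemma 6.** The $b_w$ span $L$.

**Proof.** Let $T\subseteq L$ be their span. The set $\{v\in L:[v,T]\subseteq T\}$ contains $\Sigma$, since $[a,b_w]=b_{aw}$, and it is a Lie subalgebra, since $[[v,v'],t]=[v,[v',t]]-[v',[v,t]]$. So it is all of $L$. Thus $[T,T]\subseteq[L,T]\subseteq T$, and $T$ is a Lie subalgebra that contains $\Sigma$, so $T=L$. $\square$

**Step 7: stabilize both copies together.** We want to express every $\beta(\sigma\eta)$, $\eta\in\mathfrak h$, through finitely many fields. The condition $\eta\in\mathfrak h$ concerns the $x$-copy and the field $\beta(\sigma\eta)$ lives in the $y$-copy, so we need relations with the *same* coefficients on both sides. This is why we work with $E_\ell$.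

Identify a derivation of $R$ over $\mathbb Q$ with its vector of values on the variables, so that $\operatorname{Der}_{\mathbb Q}(R)=R^{k+m}$. The field $E_\ell$ has $x$-components $\alpha(\ell)x_i\in\mathbb Q[x]$ and $y$-components $\beta(\sigma\ell)y_j\in\mathbb Q[y]$. Let $M_N\subseteq R^{k+m}$ be the $R$-submodule generated by the $E_{b_w}$ with $1\le|w|\le N$. The generators are computable from $E_{b_a}=\alpha(a)+\beta(a)$ and $E_{b_{aw}}=[F_a,E_{b_w}]$. The chain $M_1\subseteq M_2\subseteq\cdots$ is stationary from some point on, so some $N\ge1$ satisfies $M_{N+1}=M_N$, and the first such $N$ is found by testing whether all $E_{b_w}$ with $|w|=N+1$ lie in $M_N$.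

**Lemma 7.** For this $N$, every $E_\ell$ with $\ell\in L$ lies in $M_N$.

**Proof.** By Lemma 6 and linearity we may take $\ell=b_v$. Use induction on $|v|$. If $|v|\le N+1$, then $E_{b_v}\in M_{N+1}=M_N$. If $|v|>N+1$, write $v=av'$; by induction $E_{b_{v'}}=\sum_ig_iE_{b_{w_i}}$ with $g_i\in R$ and $1\le|w_i|\le N$. By (1), used twice, and the rule $[F,gE]=F(g)E+g[F,E]$ for derivations $F$ and $E$,
$$E_{b_v}=[F_a,E_{b_{v'}}]=\sum_i\big(F_a(g_i)\,E_{b_{w_i}}+g_i\,E_{b_{aw_i}}\big)\in M_{N+1}=M_N.\qquad\square$$

Here one pause of the chain does mean the end, in contrast to Section 4: by (1) a new letter acts on both copies through the single derivation $F_a$, applied last.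

**Step 8: compute $W$.** Write $E_{b_v}=\sum_{1\le|w|\le N}g_wE_{b_w}$ by Lemma 7 and evaluate the $x$-components at $(x_0,y_0)$: $V(b_v)=\sum_wg_w(x_0,y_0)V(b_w)$. So $V(L)$ is spanned by the computable vectors $V(b_w)$, $1\le|w|\le N$. Choose words $w_1,\dots,w_d$ of length at most $N$ such that the $V(b_{w_j})$ form a basis of $V(L)$, and put
$$\ell_j=b_{w_j},\qquad W=\operatorname{span}(\ell_1,\dots,\ell_d).$$
Then $V$ maps $W$ isomorphically onto $V(L)$, so $L=\mathfrak h\oplus W$.

**Step 9: finitely many derivations replace all $\beta(\sigma\eta)$.** Choose linear forms $\lambda_j$ on $\mathbb Q^k$ with $\lambda_j(V(\ell_i))=\delta_{ij}$ (Kronecker delta), and for $1\le|w|\le N$ put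
$$\hat b_w=b_w-\sum_j\lambda_j(V(b_w))\,\ell_j,\qquad \delta_w=\beta(\sigma\hat b_w).$$
Since $V(b_w)=\sum_j\lambda_j(V(b_w))V(\ell_j)$, we have $\hat b_w\in\mathfrak h$.

**Lemma 8.** For every $\ell\in\mathfrak h$, the derivation $\beta(\sigma\ell)$ is a $\mathbb Q[y]$-linear combination of the $\delta_w$, $1\le|w|\le N$.

**Proof.** By Lemma 7, $E_\ell=\sum_wg_w(x,y)E_{b_w}$ with $1\le|w|\le N$. Substitute $x=x_0$ in all components. The $x$-components give
$$0=V(\ell)=\sum_wg_w(x_0,y)\,V(b_w)\quad\text{in }\mathbb Q[y]^k,$$
and applying $\lambda_j$ gives $\sum_wg_w(x_0,y)\,\lambda_j(V(b_w))=0$ for each $j$. The $y$-components do not involve $x$ except through the coefficients $g_w$, so they give $\beta(\sigma\ell)=\sum_wg_w(x_0,y)\,\beta(\sigma b_w)$. Therefore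
$$\sum_wg_w(x_0,y)\,\delta_w=\beta(\sigma\ell)-\sum_j\Big(\sum_wg_w(x_0,y)\,\lambda_j(V(b_w))\Big)\beta(\sigma\ell_j)=\beta(\sigma\ell).\qquad\square$$

**Step 10: compute $J$.** By Lemma 8, and since each $\hat b_w$ lies in $\mathfrak h$, an ideal of $R$ is closed under all $\beta(\sigma\eta)$, $\eta\in\mathfrak h$, iff it is closed under the finitely many $\delta_w$. So let $J_0=(s)$, and let $J_{n+1}$ be generated by $J_n$ together with all $\delta_wt$, where $t$ runs over a finite generating set of $J_n$ and $1\le|w|\le N$. By induction $J_n\subseteq J$. By Hilbert's theorem $J_{n+1}=J_n$ for some $n$, and this is detected by membership tests. Then $\delta_w$ maps the generators of $J_n$ into $J_n$, hence by the product rule all of $J_n$ into $J_n$. So $J_n$ contains $s$ and is closed under all $\delta_w$, which gives $J_n=J$. We obtain finite generators $t_1,\dots,t_e$ of $J$.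

## 8. Powers of a generic element of $W$

**Step 11: decide $J\subseteq Z_W$.** Since $Z_W$ is an ideal, $J\subseteq Z_W$ iff each $t_i$ lies in $Z_W$. The definition of $Z_W$ quantifies over infinitely many $w$ and $n$. We remove the first with generic coefficients and the second with one more ideal chain.

Let $c=(c_1,\dots,c_d)$ be new variables and let
$$D=\sum_jc_jE_{\ell_j},$$
a $\mathbb Q[c]$-linear derivation of $\mathbb Q[c,x,y]$. Substituting $\gamma\in\mathbb Q^d$ for $c$ turns $D$ into $E_w$ with $w=\sum_j\gamma_j\ell_j$, and every $w\in W$ has this form. Since $D$ is $\mathbb Q[c]$-linear, the substitution turns $D^nt$ into $E_w^nt$ for $t\in R$. A polynomial in $c$ that vanishes on $\mathbb Q^d$ is zero, so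
$$t\in Z_W\iff(D^nt)(c,x_0,y_0)=0\ \text{ in }\mathbb Q[c]\ \text{ for all }n\ge0.$$
By Hilbert's theorem there is $N'$ with $D^{N'+1}t\in K:=(t,Dt,\dots,D^{N'}t)$, and it is found by ideal membership tests. Then $DK\subseteq K$, because
$$D\Big(\sum_{i\le N'}g_iD^it\Big)=\sum_{i\le N'}\big(D(g_i)\,D^it+g_i\,D^{i+1}t\big)\in K,$$
and so $D^nt\in K$ for all $n$. If $(D^nt)(c,x_0,y_0)=0$ for $0\le n\le N'$, every element of $K$ vanishes at $(x,y)=(x_0,y_0)$, hence so does every $D^nt$. So $t\in Z_W$ iff $(D^nt)(c,x_0,y_0)=0$ for $0\le n\le N'$, a finite check. (If $d=0$, then $D=0$ and one only checks $t(x_0,y_0)=0$.)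

With Proposition 2 this decides whether $S_s=0$. Theorem 2 is proved, and with $s=q(x)-q(y)$ so is Theorem 1. $\blacksquare$

## 9. The procedure for $f=f^R$, run on two examples

For the question as posed, let $y$ be a copy of $x$, and write $(b_w)_x$ and $(b_w)_y$ for the vector fields of $b_w$ in $x$ and in $y$. From $\sigma[a,\ell]=-[a,\sigma\ell]$ we get $\sigma(b_w)=(-1)^{|w|-1}b_w$ by induction, so
$$E_{b_w}=(b_w)_x+(-1)^{|w|-1}(b_w)_y.$$

1. Increase $N$ until the $R$-module generated by the $E_{b_w}$, $1\le|w|\le N$, contains all $E_{b_w}$ with $|w|=N+1$.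
2. Choose $\ell_j=b_{w_j}$ with $|w_j|\le N$ whose values at $x_0$ form a basis of the span of the values of all $b_w$, $|w|\le N$. Compute the $\delta_w$.
3. Compute the smallest ideal $J=(t_1,\dots,t_e)$ of $\mathbb Q[x,y]$ that contains $q(x)-q(y)$ and is closed under all $\delta_w$, $|w|\le N$.
4. Accept iff $(D^nt_i)(c,x_0,x_0)=0$ for all $i$ and $n$, tested as in Section 8.

**Example A** ($p_a=\partial_x$, $p_b=x\partial_x$, $q=x$, $x_0=0$). In components, $E_a=(1,1)$, $E_b=(x,y)$, $E_{[a,b]}=(1,-1)$. The vector $(1,-1)$ is not in $M_1$: in $(1,-1)=g\cdot(1,1)+h\cdot(x,y)$, setting $x=y=0$ would give $(1,-1)=g(0,0)(1,1)$. But $M_2=R^2$, so $N=2$. Here $V(a)=1$, $V(b)=0$, $V([a,b])=1$, and we take $\ell_1=a$. Then $\hat b_a=0$, $\hat b_b=b$, $\hat b_{ab}=[a,b]-a$, $\hat b_{ba}=-\hat b_{ab}$, and $\hat b_{aa}=\hat b_{bb}=0$. So $\delta_b=y\,\partial_y$ and $\delta_{ab}=-\partial_y-\partial_y=-2\partial_y$. With $s=x-y$ we get $\delta_{ab}s=2$, so $J=(1)$. Since $1\notin Z_W$, the answer is "not reversible". The witness behind this is $u=[a,b]-a\in\mathfrak h$: indeed $f(u)=1-1=0$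 and $f(\sigma u)=f(-[a,b]-a)=-2$, so $S_s(u)=2$. This is the information that the ideal chain of Section 4 missed at its pause.

**Example B** ($p_a=\partial_1-x_2\partial_3$, $p_b=\partial_2+x_1\partial_3$, $x_0=0$). We have $[p_a,p_b]=2\partial_3$, and this commutes with $p_a$ and $p_b$, so all $b_w$ with $|w|\ge3$ give zero fields and $M_3=M_2$. Moreover
$$E_{[a,b]}=2\,\partial/\partial x_3-2\,\partial/\partial y_3$$
is not in $M_1$: the $x_1$-component of $gE_a+hE_b$ is $g$ and its $x_2$-component is $h$, so both would have to vanish. Thus $N=2$. The values $V(a)=e_1$, $V(b)=e_2$, $V([a,b])=2e_3$ are independent, so $W=\operatorname{span}(a,b,[a,b])$. Every $\hat b_w$ with $|w|\le2$ is $0$, so all $\delta_w=0$ and $J=(s)$.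

Let $D=c_1E_a+c_2E_b+c_3E_{[a,b]}$. Then $Dx_1=Dy_1=c_1$, $Dx_2=Dy_2=c_2$, and
$$Dx_3=-c_1x_2+c_2x_1+2c_3,\qquad Dy_3=-c_1y_2+c_2y_1-2c_3,\qquad D^2x_3=D^2y_3=-c_1c_2+c_2c_1=0.$$
For $q=x_3$ we have $s=x_3-y_3$, and $Ds=4c_3\ne0$ at the origin: not reversible, as it should be for $g^R=-g$. For $q=x_3^2$ we have $s=x_3^2-y_3^2$ and
$$Ds=2x_3\,Dx_3-2y_3\,Dy_3,\qquad D^2s=2(Dx_3)^2-2(Dy_3)^2,\qquad D^3s=0.$$
At the origin these are $0$, $8c_3^2-8c_3^2=0$ and $0$, and $s$ itself vanishes there. So the procedure accepts, in agreement with $f=g\sqcup\!\sqcup g$ in Section 2.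

## 10. Shuffle identities, twisted reversal, and a characterization

**Consequences of Theorem 2.** The following are decidable for shuffle-finite inputs.

- Whether $f=g^R$. Take $s=q_f(x)-q_g(y)$, where $q_f$ and $q_g$ are the output polynomials of $f$ and $g$.
- Any polynomial shuffle identity among shuffle-finite series and reversals of shuffle-finite series. The difference of the two sides lies in the algebra of Theorem 2.
- Twisted reversibility: given $f$ over $\Sigma$, $g$ over $\Gamma$, and for each $a\in\Sigma$ an element $\tau_a$ of the rational free Lie algebra on $\Gamma$, whether $f(a_1\cdots a_n)=g(\tau_{a_n}\cdots\tau_{a_1})$ for all words, with $g$ extended linearly.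

For the last item, put $g'(a_1\cdots a_n)=g(\tau_{a_1}\cdots\tau_{a_n})$. If $\alpha_g$ is the morphism of a system for $g$, with output $q$, then $g'(a_1\cdots a_n)$ is the value of $\alpha_g(\tau_{a_1})\cdots\alpha_g(\tau_{a_n})q$ at the base point, and each $\alpha_g(\tau_a)$ is a polynomial vector field because $\tau_a$ is a Lie element. So $g'$ is shuffle-finite, and the condition is $f-g'^R=0$. With $g=f$ and $\tau_a=-\pi(a)$ for a letter map $\pi$, the condition is $f(a_1\cdots a_n)=(-1)^nf(\pi(a_n)\cdots\pi(a_1))$.

**Other fields.** The proofs use only characteristic $0$ (division by $n!$, and an infinite field in Section 8) and computable field operations. So $\mathbb Q$ may be replaced by any computable field of characteristic $0$, for example a number field.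

Lemmas 2 and 5 also describe reversibility without a second copy of the system.

**Proposition 3.** Let $\mathfrak h$ and $W$ be as above for the system of $f$. Then $f$ is reversible if and only if

1. $f(u\,\sigma(\eta))=0$ for all $u\in U$, $\eta\in\mathfrak h$, and
2. $f(w^n)=f(\sigma(w)^n)$ for all $w\in W$, $n\ge0$.

**Proof.** By Lemma 2, $f(\eta u)=0$ for all $\eta\in\mathfrak h$, $u\in U$. Reversibility means $f=f\circ\sigma$ on $U$.

Suppose $f=f\circ\sigma$. Since $u\,\sigma(\eta)=\sigma(\eta\,\sigma(u))$, we get $f(u\,\sigma(\eta))=f(\eta\,\sigma(u))=0$, which is (1). And (2) holds because $\sigma(w^n)=\sigma(w)^n$.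

Conversely, assume (1) and (2). For $\eta\in\mathfrak h$ and $u\in U$ we have $(f\circ\sigma-f)(\eta u)=f(\sigma(u)\sigma(\eta))-f(\eta u)=0-0$, so $f\circ\sigma-f$ vanishes on $\mathfrak hU$. By (2) it vanishes on all $w^n$. By Lemma 5 these elements span $U$, so $f\circ\sigma=f$. $\square$

In Example A, condition (1) fails for $u=1$ and $\eta=a-[a,b]$, since $f(\sigma\eta)=f(a+[a,b])=2$. In Example B with $q=x_3^2$, condition (1) holds because $\sigma(\eta)\in\sigma(\mathfrak h)=\mathfrak h$ acts as the zero field, and (2) is what Section 9 verified.
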